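# Coloring hyperbolic planar graphs periodically with six colors

Graphs are connected, simple and locally finite unless they are called multigraphs. A **coloring** is a proper vertex coloring. A coloring of $\Gamma$ is **periodic** if the group of automorphisms of $\Gamma$ that preserve all colors has only finitely many orbits on $V(\Gamma)$.

Planarity keeps the number of colors small. A large symmetry group makes it reasonable to ask for a periodic coloring. Can we have both at once, with a number of colors that does not depend on the graph? It is known that every locally finite, quasi-transitive planar graph with one end has a periodic coloring. The question taken up here comes from Luke Waite, "Planar 1-ended graphs can be periodically coloured", arXiv:2604.22705 (2026): is there one integer $A$ such that $A$ colors suffice for all graphs of this kind that live in the hyperbolic plane? The precise statement is in Section 3, and the answer is yes with $A=6$. We start with graphs for which the symmetries are already visible in the drawing.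

## 1. The triangular lattice, three colors, and a graph with three edges

Let $\omega=e^{2\pi i/3}$, so $1+\omega+\omega^2=0$. The triangular lattice has vertex set $\mathbb Z[\omega]=\{a+b\omega\}\subset\mathbb C$, and two vertices are adjacent when they differ by a sixth root of unity. Orient every edge in one of the directions $1,\omega,\omega^2$. Put
$$f(a+b\omega)=a+b \bmod 3 .$$
Along an edge in direction $1$ or $\omega$ the value increases by $1$. Along an edge in direction $\omega^2=-1-\omega$ it changes by $-2\equiv 1$. So $f$ is proper. It is invariant under the translations by $a+b\omega$ with $3\mid a+b$, so it is periodic.

Now read this backwards. Suppose we only prescribe *differences*: every oriented edge gets $c=1\in\mathbb Z_3$. The upward triangle $0,1,1+\omega$ has its boundary, traversed counterclockwise, in the directions $1,\omega,\omega^2$. The same holds for all upward triangles, and downward triangles are traversed clockwise by their oriented edges. Around every triangle the sum of $c$ is $\pm3\equiv0$. Hence $c$ is the difference of a function $f$, and $f$ is proper because $c$ is never $0$.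

The datum $c$ lives on a tiny graph. Modulo the group $N=\mathbb Z[\omega]$ of all translations there are two triangles, "up" and "down", and three edges. Each edge has an upward triangle on its left and a downward one on its right. The dual quotient has two vertices and three parallel arcs from "up" to "down". The condition at the vertex "up" says that the three values on the outgoing arcs add up to $0$ in $\mathbb Z_3$. So $c$ is a nowhere-zero $\mathbb Z_3$-flow on this graph with three edges. The function $f$ is not $N$-invariant: $f(v+n)=f(v)+\chi(n)$ with $\chi(a+b\omega)=a+b\bmod 3$. It is invariant under $\ker\chi$, which has finite index. This is all that periodicity requires.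

## 2. Graphs drawn together with their symmetries

Let $X$ be the Euclidean plane $\mathbb E^2$ or the hyperbolic plane $\mathbb H^2$, and regard $X\cup\{\infty\}$ as the sphere $S^2$. We use the following standard facts.

* **(P1) Jordan–Schoenflies.** A Jordan curve in $S^2$ bounds two closed discs. Any homeomorphism between the boundaries of two closed discs extends to a homeomorphism of the discs.
* **(P2) Local structure.** A point $p$ of a finite plane graph $Z$ has arbitrarily small closed disc neighborhoods $U$ with $(U,U\cap Z,p)$ homeomorphic to (unit disc, $d$ radii, center). Here $d$ is the degree of $p$ if $p$ is a vertex, and $d=2$ if $p$ is interior to an edge. The components of $U\setminus Z$ are the *sectors* at $p$.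
* **(P3) Finite plane graphs.** Euler's formula holds. A finite forest does not separate the sphere. Faces of finite $2$-connected plane graphs are bounded by cycles, and each edge of such a graph is on exactly two faces.
* **(P4) Crossing.** In a rectangle, a path from the left to the right side meets every path from the bottom to the top side.

(P2) also applies to an infinite graph in $X$ if every compact set meets only finitely many of its edges, since only a finite subgraph is seen near $p$.

**Definition 2.1 (symmetric drawing).** Let $\Gamma$ be an infinite graph and $N$ a group of orientation-preserving isometries of $X$. The pair $(\Gamma,N)$ is *symmetrically drawn* in $X$ if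

1. $\Gamma$ is embedded in $X$ (vertices are points, edges are arcs meeting only at common ends), and every compact set meets only finitely many vertices and edges;
2. every face, that is, every component of $X\setminus\Gamma$, is bounded;
3. $N$ is torsion-free and acts properly discontinuously on $X$ (for compact $Z$, only finitely many $n$ satisfy $nZ\cap Z\ne\emptyset$); it maps vertices to vertices and edges to edges, and has finitely many orbits on $V(\Gamma)$.

The triangular lattice with the translation group $\mathbb Z[\omega]$ is an example. The rotation by $60^\circ$ about a vertex is not allowed in $N$, because it has finite order.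

If $S\ne\emptyset$ is bounded, its stabilizer in $N$ is finite by proper discontinuity, hence trivial since $N$ is torsion-free. So
$$N\text{ acts freely on }X,\text{ on }V(\Gamma),\text{ on edges without inversions, and on faces.}\tag{1}$$
There are finitely many edge orbits, as $\Gamma$ is locally finite. A subgroup of finite index in $N$ again satisfies condition 3.

**A first attempt.** Choose a finite-index $N$ such that $\Gamma/N$ is a simple finite graph, color $\Gamma/N$, and pull the coloring back. Each coloring obtained this way is periodic. For finite planar graphs, six colors come from a vertex of degree at most $5$. But take for $\Gamma$ the tessellation of $\mathbb H^2$ by triangles, $q\ge7$ at each vertex. Then $\Gamma/N$ is $q$-regular for every such $N$, so there is no vertex of degree at most $5$ however small $N$ is chosen. Greedy coloring gives $q+1$ colors, which grows with $\Gamma$. On the other hand, coloring the planar graph $\Gamma$ itself with few colors gives no periodicity. The quotient lies on a surface and has forgotten that $\Gamma$ is planar. Prescribing *differences* keeps planarity: in the plane, a system of differences is consistent as soon as it is consistent around each face. This condition is local, so it can be imposed on the quotient.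

**The dual quotient.** Let $(\Gamma,N)$ be symmetrically drawn. By (1) we can fix an $N$-invariant orientation of the edges: orient orbit representatives and translate. By (P2), an oriented edge $e$ has a face $L(e)$ on its left and a face $R(e)$ on its right (possibly equal). Since $N$ preserves the orientation of $X$, we have $L(ne)=nL(e)$ and $R(ne)=nR(e)$. Let $\Phi$ be the set of faces. The *dual quotient* $Q_N$ is the directed multigraph, loops allowed, with vertex set $\Phi/N$ and arc set $E(\Gamma)/N$, where $[e]$ goes from $[L(e)]$ to $[R(e)]$. A face has a boundary point, and near it contains a sector bordered by an edge, so every face is on a side of some edge. As there are finitely many edge orbits, $Q_N$ is finite.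

**Definition 2.2 (flows).** Let $Q$ be a finite directed multigraph and $\Lambda$ an abelian group. A *$\Lambda$-flow* is a map $\varphi:E(Q)\to\Lambda$ such that at each vertex the sum over outgoing arcs equals the sum over incoming arcs. It is *nowhere-zero* if it never takes the value $0$. A *nowhere-zero $k$-flow* is a $\mathbb Z$-flow with $0<|\varphi|<k$; its reduction modulo $k$ is a nowhere-zero $\mathbb Z_k$-flow. Existence does not depend on the orientation, since one may change signs.

**Lemma 2.3 (flows give colorings).** Let $(\Gamma,N)$ be symmetrically drawn, $\Lambda$ a finite abelian group and $\varphi$ a nowhere-zero $\Lambda$-flow on $Q_N$. Then there are $f:V(\Gamma)\to\Lambda$ with $f(v)-f(u)=\varphi([uv])$ for each oriented edge $uv$, and a homomorphism $\chi:N\to\Lambda$ with $f(nv)=f(v)+\chi(n)$. In particular $f$ is a periodic proper coloring with at most $|\Lambda|$ colors.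

*Proof.* **Conservation, lifted to the plane.** Put $c(e)=\varphi([e])$, and $c(-e)=-c(e)$ for the reversed edge. For a face $F$, the map $e\mapsto[e]$ is a bijection from $\{e:L(e)=F\}$ onto the arcs of $Q_N$ leaving $[F]$. It is onto: if $L(e)=nF$, then $L(n^{-1}e)=F$. It is injective: if $e$ and $ne$ both have left face $F$, then $nF=F$, so $n=1$. The same holds for $R$ and the arcs entering $[F]$. So conservation at $[F]$ reads
$$\sum_{L(e)=F}c(e)-\sum_{R(e)=F}c(e)=0 .\tag{2}$$

**From faces to cycles.** Let $Z$ be a cycle of $\Gamma$, traversed so that its bounded side $I$ is on the left. Each face lies in $I$ or outside $I$. Only finitely many lie in $I$, since each of them is on a side of one of the finitely many edges in the compact set $\overline I$. Sum (2) over the faces $F\subseteq I$. An edge inside $I$ has both sides in $I$ and contributes $c(e)-c(e)=0$. An edge outside $\overline I$ contributes nothing. An edge $e$ of $Z$ has exactly one side in $I$; it contributes $c(e)$ if it is oriented along $Z$ and $-c(e)$ otherwise. So the sum of $c$ along $Z$ is $0$.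

**The potential.** Define $f$ by summing $c$ along the paths of a spanning tree of $\Gamma$ from a root. Then $f(v)-f(u)=c(uv)$ holds on tree edges. It holds on every other edge because $c$ sums to $0$ on its fundamental cycle. As $c$ is nowhere zero, $f$ is proper.

**Periodicity.** Let $n\in N$. As $c$ is $N$-invariant, $v\mapsto f(nv)-f(v)$ takes the same value at adjacent vertices, hence is a constant $\chi(n)$. From $f(nmv)=f(mv)+\chi(n)=f(v)+\chi(m)+\chi(n)$ we see that $\chi$ is a homomorphism. Its kernel has index at most $|\Lambda|$ in $N$, so it has finitely many orbits on $V(\Gamma)$, and it preserves $f$. $\square$

**An obstruction.** Not every $N$ admits such a flow. If some edge joins $v$ to $nv$ with $n$ a product of commutators, then $\chi(n)=0$ for every $\chi:N\to\Lambda$. Then $f(nv)=f(v)$ and $f$ is not proper. So $N$ must first be made smaller. Recall that a group is *residually finite* if every non-identity element lies outside some normal subgroup of finite index. By intersecting, finitely many non-identity elements can be avoided at once.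

**Lemma 2.4 (small cuts).** Let $(\Gamma,N_0)$ be symmetrically drawn with $N_0$ residually finite. Then $\Gamma$ has finite girth $k\ge3$, and for a suitable finite-index normal $N\trianglelefteq N_0$ every non-empty edge cut of $Q_N$ has at least $k$ edges.

Here the cut defined by $\mathcal A\subseteq V(Q_N)$ is the set of edges with exactly one end in $\mathcal A$.

*Proof.* **The girth is finite.** Let $F$ be a face and $\Gamma_1$ the finite subgraph of all edges meeting the compact set $\partial F$. Then $F$ is connected, open and disjoint from $\Gamma_1$, and $\partial F\subseteq\Gamma_1$, so $F$ is a component of $X\setminus\Gamma_1$. If $\Gamma_1$ were a forest, then $X\setminus\Gamma_1$ would be connected, and $F$ would equal it and be unbounded. So $\Gamma_1$ contains a cycle. As $\Gamma$ is simple, $k\ge3$.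

**Choice of $N$.** Let $v_1,\dots,v_r$ represent the $N_0$-orbits on $V(\Gamma)$. As $N_0$ acts freely and $\Gamma$ is locally finite, only finitely many $n\in N_0$ satisfy $d_\Gamma(v_i,nv_i)\le k$ for some $i$. Choose a finite-index normal $N$ containing none of them except $1$. Let $v=mv_i$ with $m\in N_0$, and $1\ne n\in N$. Then $d_\Gamma(v,nv)=d_\Gamma(v_i,m^{-1}nm\,v_i)>k$, because $m^{-1}nm\in N\setminus\{1\}$.

**$\Gamma/N$ is simple of girth at least $k$.** A loop would come from an edge $v,nv$ with $n\neq1$, of distance $1\le k$. Two parallel edges would lift to edges from some $v$ to $w$ and to $nw\neq w$, with $d_\Gamma(w,nw)\le2\le k$. Neither exists. Hence $\Gamma\to\Gamma/N$ is a covering of simple graphs, and the edges at $v$ correspond bijectively to the edges at $[v]$. A cycle of length $\ell\le k$ in $\Gamma/N$ lifts to a walk of length $\ell$ from some $v$ to some $nv$. Then $d_\Gamma(v,nv)\le k$, so $n=1$, and the lift is a cycle of length $\ell$ in $\Gamma$. Thus $\ell\ge k$.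

**Cuts contain cycles of $\Gamma/N$.** Let $\delta\subseteq E(Q_N)=E(\Gamma/N)$ be the non-empty cut defined by $\mathcal A$. Put $s(F)=1$ if $[F]\in\mathcal A$ and $s(F)=0$ otherwise. Then $[e]\in\delta$ if and only if $s(L(e))\ne s(R(e))$. Going once around a vertex $v$ of $\Gamma$ through its sectors, we cross each edge at $v$ once, and $s$ changes an even number of times. So the number of edges $e$ at $v$ with $[e]\in\delta$ is even, and it is the degree of $[v]$ in the subgraph $\delta$ of $\Gamma/N$. A non-empty finite graph edge set with all degrees even contains a cycle, so $|\delta|\ge k$. $\square$

Seymour (*Nowhere-zero 6-flows*, J. Combin. Theory Ser. B 30 (1981) 130–135) proved that every finite multigraph without a cut edge has a nowhere-zero $6$-flow.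

**Proposition 2.5.** If $(\Gamma,N_0)$ is symmetrically drawn with $N_0$ residually finite, then $\Gamma$ has a periodic proper coloring with at most $6$ colors.

*Proof.* Choose $N$ as in Lemma 2.4. Every non-empty cut of $Q_N$ has at least $3$ edges, so $Q_N$ has no cut edge. Seymour's theorem, reduced modulo $6$, gives a nowhere-zero $\mathbb Z_6$-flow on $Q_N$. Apply Lemma 2.3 with $\Lambda=\mathbb Z_6$. $\square$

## 3. What a general hyperbolic graph does not give us

**Definition 3.1.** A graph $\Gamma$ is *quasi-transitive* if $\mathrm{Aut}(\Gamma)$ has finitely many orbits on $V(\Gamma)$. It is *planar* if there is an injective continuous map $\iota:\Gamma\to S^2$ of the $1$-complex $\Gamma$. It has *$1$ end* if for every finite $S\subseteq V(\Gamma)$ the graph $\Gamma-S$ has exactly one infinite component. A *map* in $X$ is an embedding of a graph in $X$, with vertices as points and edges as arcs meeting only at common ends, whose vertex set has no accumulation point.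

A *topological subgraph* of $\Gamma$ is a subgraph $K$ that is a subdivision of some graph $H$, its *underlying graph*. The vertices of $H$ are the *branch vertices* of $K$, and $K$ is called $3$-connected if $H$ is.

**Babai's theorem.** Let $H$ be a locally finite, quasi-transitive, $3$-connected planar graph with $1$ end. Then $H$ can be realized as a map in exactly one of $\mathbb E^2,\mathbb H^2$ such that every automorphism of $H$ is induced by an isometry $\varphi$ of that plane: $\varphi$ maps the embedded graph onto itself and induces the given automorphism. Accordingly $H$ is called *Euclidean* or *hyperbolic*.

**Definition 3.2 (admissible subgraph, type).** Let $\Gamma$ be a locally finite, quasi-transitive planar graph with $1$ end. A $3$-connected topological subgraph $K$ is *admissible* if it is invariant under some subgroup $G\le\mathrm{Aut}(\Gamma)$ with finitely many orbits on $V(\Gamma)$ (not necessarily all of $\mathrm{Aut}(\Gamma)$), its underlying graph $H$ is locally finite, $3$-connected, planar and $1$-ended, and $G$ acts on $H$ with finitely many vertex orbits. Then $\Gamma$ is *hyperbolic* (respectively *Euclidean*) if it has an admissible $K$ with hyperbolic (respectively Euclidean) $H$.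

The type is well defined: every such $H$ is quasi-isometric to $\Gamma$, and $\mathbb E^2$ and $\mathbb H^2$ are not quasi-isometric. Equivalently, a graph $\Gamma$ with an admissible subgraph is hyperbolic exactly when it is quasi-isometric to $\mathbb H^2$.

**Example 3.3 (tessellations).** Let $\{p,q\}$ be the tessellation of $\mathbb H^2$ by regular convex $p$-gons, $q$ at each vertex, with $(p,q)=(3,7)$ or $(7,3)$. Two tiles that meet share exactly a vertex or an edge. The symmetry group is transitive on vertices, discrete and cocompact. We check that the graph satisfies the hypotheses above.

*One end, and connected.* Let $S$ be a finite set of vertices in a ball of radius $r$, and let $\delta_0$ be the diameter of a tile. Two vertices outside the concentric ball of radius $r+\delta_0+1$ are joined by an arc outside it. The finitely many tiles meeting this arc avoid $S$. They cover a connected set, and meeting tiles share a vertex, so the union of their boundaries is a connected subgraph of the graph minus $S$. Hence all vertices outside the large ball are in one component. With $S=\emptyset$, and the same argument applied to arbitrary arcs, the graph is connected.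

*3-connected.* The tiles at a vertex $u$ meet pairwise in $u$ or in an edge at $u$. So the parts of their boundaries not containing $u$ fit together to a cycle $L_u$ that contains all neighbors of $u$. Let $v\ne u$. Then $L_u-v$ and $L_v-u$ are connected. If $uv$ is an edge, they have a vertex in common, namely a third vertex of a tile at $uv$. Given $x,y\notin\{u,v\}$, take a path from $x$ to $y$. A maximal run of vertices of $\{u,v\}$ on it consists of $u$, or of $v$, or of both, which are then adjacent. The vertices before and after the run lie in $L_u-v$ or $L_v-u$ accordingly, so the run can be replaced by a walk in $L_u-v$, in $L_v-u$, or in their connected union. So deleting $u,v$ does not disconnect the graph. The same argument with $L_u$ alone treats one deleted vertex.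

*Type.* The symmetry group acts properly discontinuously and cocompactly on $\mathbb H^2$ and on the graph, so the graph is quasi-isometric to $\mathbb H^2$ by the Švarc–Milnor lemma. It is admissible in itself, and it is hyperbolic.

**Theorem A.** Every hyperbolic $\Gamma$ (in the sense of Definition 3.2) has a periodic proper coloring with at most $6$ colors. The same holds for every Euclidean $\Gamma$.

So the question has the answer yes, with $A=6$. A supplement, not needed for this answer, is proved by the same means in Section 10.

**Theorem B.** Let $\Gamma$ be hyperbolic or Euclidean.

1. If $\Gamma$ is triangle-free, it has a periodic proper $4$-coloring.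
2. If $\Gamma$ has girth at least $6$, it has a periodic proper $3$-coloring. This is sharp for non-bipartite $\Gamma$, e.g. the tessellation $\{7,3\}$.
3. More generally, for odd $k\ge3$, if $\Gamma$ has girth at least $3k-3$, there is a graph homomorphism $\Gamma\to C_k$ which is periodic as a coloring.
4. Suppose $\Gamma$ is $3$-connected, realized in $X$ by Babai's theorem. Then $\Gamma$ has a periodic $k$-coloring if and only if there is a torsion-free discrete group $N$ of orientation-preserving isometries of $X$, preserving the map $\Gamma$, with finitely many orbits on $V(\Gamma)$, such that the finite dual quotient $Q_N$ has a nowhere-zero $\mathbb Z_k$-flow.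
5. The least $A$ valid for all hyperbolic $\Gamma$ satisfies $4\le A\le6$. If Tutte's $5$-flow conjecture holds, then $A\le5$.

Which of $4,5,6$ is optimal is not determined here.

By Proposition 2.5, Theorem A follows from the next statement. Its proof occupies Sections 4 to 9.

**Proposition 3.4.** Let $\Gamma$ be hyperbolic or Euclidean. Then there are $X\in\{\mathbb E^2,\mathbb H^2\}$, an embedding of $\Gamma$ in $X$ and a residually finite group $N_0$ of isometries of $X$ such that $(\Gamma,N_0)$ is symmetrically drawn in $X$.

If $\Gamma$ is itself $3$-connected, Babai's theorem supplies the drawing and the isometries. It remains to find a torsion-free group and to see that faces are bounded. For general $\Gamma$, Babai's theorem speaks only about $H$, and two further things go wrong.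

**Example 3.5 (too many automorphisms).** Attach two leaves to each vertex of $\{3,7\}$. For every set of vertices we may swap the two leaves at exactly these vertices. So uncountably many automorphisms fix $K=\{3,7\}$ pointwise, whereas an isometry of $\mathbb H^2$ fixing all vertices of $\{3,7\}$ is the identity.

**Example 3.6 (a drawing that ignores the symmetry, and cannot be changed at will).** Subdivide each edge of $\{3,7\}$ twice, so that it becomes a path $p_0p_1p_2p_3$, and add the two edges $p_0p_2$ and $p_1p_3$. Let $K$ be the subdivided tessellation. For each path, one added edge is drawn on one side and the other one on the other side. A given embedding $\iota$ may make this choice differently at every edge, so $\iota$ need not respect any symmetry. If we re-choose sides to restore symmetry, we must not put $p_0p_2$ and $p_1p_3$ on the same side of the path, for there they would cross.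

## 4. A torsion-free group for the underlying graph

Fix $\Gamma$ as in Proposition 3.4, an admissible $K$ with group $G$ and underlying graph $H$, and $H\subset X$ as in Babai's theorem. For $e\in E(H)$ let $P_e$ be the corresponding path of $K$. Since $H$ has minimum degree at least $3$, the branch vertices are exactly the vertices of degree at least $3$ in $K$. So $G$ preserves them and acts on $H$. As $H$ is simple, the action of $g\in G$ on $K$ is determined by its action on $V(H)$.

Let $\bar G$ be the group of isometries of $X$ that preserve the map $H$ and induce on $H$ an automorphism in the image of $G$. By Babai's theorem $\theta:\bar G\to\mathrm{Aut}(H)$ has the same image as $G$.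

**(4.1) $\bar G$ acts properly discontinuously and is finitely generated.** *This makes the textbook theorems on linear groups available.* An isometry of $X$ is determined, up to at most $2$ choices, by the images of two distinct points. Let $Z\subset X$ be compact and fix two vertices. If $\varphi Z\cap Z\neq\emptyset$, the images of the two vertices lie in a fixed bounded set. It contains finitely many vertices, since $V(H)$ has no accumulation point. So there are finitely many such $\varphi\in\bar G$. In particular point stabilizers and $\ker\theta$ are finite. Thus $\bar G$ acts on the connected locally finite graph $H$ with finite stabilizers and finitely many orbits. By the Švarc–Milnor lemma $\bar G$ is finitely generated and quasi-isometric to $H$.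

**(4.2) The group $N_0$.** *This removes rotations and reflections.* $\mathrm{Isom}(X)$ embeds in $GL_3(\mathbb R)$. Selberg's lemma says that a finitely generated linear group in characteristic $0$ has a torsion-free subgroup of finite index. Apply it to $\bar G$ and intersect with the orientation-preserving isometries: we get a finite-index, torsion-free, orientation-preserving $N_0\le\bar G$. It is finitely generated and linear, hence residually finite by Malcev's theorem.

Point stabilizers in $N_0$ are finite, hence trivial, so $N_0$ acts freely on $X$ and on $V(H)$. If $n$ fixes or inverts an edge, then $n^2$ fixes a vertex, so $n^2=1$ and $n=1$. So $N_0$ acts freely and without inversions on $E(H)$. As $\ker\theta$ is finite, $\theta|_{N_0}$ is injective. $N_0$ has finitely many orbits on $V(H)$ and $E(H)$, so the edges of $H$ have bounded diameter. An edge meeting a compact set therefore has its ends in a bounded set. Hence a compact set meets only finitely many edges, $H$ is closed in $X$, and (P2) applies at each point of $H$.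

**(4.3) $X/N_0$ is compact.** *This spreads the vertices of $H$ over all of $X$.* The number of ends is a quasi-isometry invariant, so $N_0$ is one-ended like $H$. Since $X$ is simply connected and $N_0$ acts freely and properly discontinuously, $X/N_0$ is a surface with fundamental group $N_0$. The fundamental group of a non-compact surface is free, and a finitely generated free group has $0$, $2$ or infinitely many ends. So $X/N_0$ is compact. Two consequences follow.

First, there is $R_0$ such that every point of $X$ is within $R_0$ of $V(H)$. Indeed $X=N_0Z$ for a compact $Z$, and points of $Z$ have bounded distance from a fixed vertex.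

Second, $\inf_xd(x,nx)>0$ for $1\ne n\in N_0$. To see this, write $x=mz$ with $z\in Z$, so that $d(x,nx)=d(z,m^{-1}nm\,z)$. Only finitely many $g\in N_0$ satisfy $d(z,gz)\le1$ for some $z\in Z$, and for each such $g\neq1$ the continuous positive function $d(z,gz)$ has a positive minimum on $Z$. So no $n$ is parabolic. As $n\neq1$ has no fixed point and preserves orientation, every $1\ne n\in N_0$ is a translation along an axis.

**(4.4) All faces of $H$ are bounded.** *This is condition 2 of Definition 2.1 for $H$.* Suppose $F$ is an unbounded component of $X\setminus H$. We produce a translation preserving $F$, and then a line inside $F$ that cuts the connected graph $H$ in two.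

*Infinitely many edges meet $\partial F$.* Otherwise $\partial F$ lies in a closed ball. The complement of this ball is connected, misses $\partial F$ and meets $F$, so it is contained in $F$ and contains no vertex. This contradicts the choice of $R_0$.

*Only finitely many faces have closure meeting a given edge $e$.* Each $p\in e$ has a disc neighborhood $U_p$ with finitely many sectors. A face whose closure meets $\mathrm{int}\,U_p$ meets, hence contains, one of these sectors. Finitely many $\mathrm{int}\,U_p$ cover $e$.

*Some $n\ne1$ in $N_0$ satisfies $nF=F$.* As there are finitely many edge orbits, for some edge $e$ there are infinitely many $n_i\in N_0$ with $n_ie\cap\overline F\neq\emptyset$, that is, $e$ meets $\overline{n_i^{-1}F}$. So $n_i^{-1}F=n_j^{-1}F$ for some $n_i\ne n_j$. Take $n=n_jn_i^{-1}$.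

*Contradiction.* Let $\ell$ be an axis of $n$. Use coordinates $(t,s)\in\mathbb R^2$ on $X$, where $s$ is the signed distance from $\ell$ and $t$ the position on $\ell$ of the foot of the perpendicular. Then $n(t,s)=(t+\tau,s)$ with $\tau\ne0$. The function $s$ is $1$-Lipschitz: $|s|$ is a distance function, and a segment between points on different sides of $\ell$ crosses $\ell$.

Let $\alpha$ be a path in $F$ from some $p$ to $np$, and let $L=\bigcup_{k\in\mathbb Z}n^k\alpha\subseteq F$. Then $|s|\le R_1$ on $L$ for some $R_1$. A point with $s=R_1+R_0+1$ is within $R_0$ of a vertex, so there is a vertex $y$ with $s(y)>R_1$, and similarly a vertex $z$ with $s(z)<-R_1$. Let $\gamma$ be a path in $H$ from $y$ to $z$; it is disjoint from $L\subseteq F$. Choose $S>R_1$ and $T$ with $|s|<S$ and $|t|\le T$ on $\gamma$. Extend $\gamma$ by segments with $t$ constant, from $y$ up to $s=S$ and from $z$ down to $s=-S$. These have $|s|>R_1$ and also avoid $L$. The extended path joins top and bottom of the rectangle $|t|\le T+1$, $|s|\le S$ inside it.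

On the other hand, $L$ is a bi-infinite path with $|s|\le R_1<S$ along which $t$ tends to $-\infty$ in one direction and to $+\infty$ in the other. Start at a parameter before which $t<-(T+1)$ throughout, follow $L$ to the first point with $t=T+1$, and go back from there to the last preceding point with $t=-(T+1)$. The piece between these two points stays in the rectangle and joins its left and right sides. By (P4) it meets the extended path, a contradiction. $\square$

## 5. Bridges of a cycle inside a disc

Two tools about pieces hanging on a cycle are needed, one to analyze drawings and one to make them.

**Definition 5.1 (bridges).** Let $Y$ be a subgraph of $Z$. A *bridge* $B$ of $Y$ in $Z$ is either an edge of $E(Z)\setminus E(Y)$ with both ends in $Y$, together with its ends, or a component of $Z-V(Y)$ together with all edges from it to $Y$ and their ends. Its *attachments* form $\mathrm{att}(B)=V(B)\cap V(Y)$, and $B^\circ=B\setminus Y$, as a space, is connected. Every edge of $Z$ lies in $Y$ or in exactly one bridge.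

If $Y=C$ is a cycle and $|\mathrm{att}(B)|=k\ge2$, the attachments cut $C$ into $k$ closed *segments of $B$*. Two bridges $B,B'$ of $C$ with at least $2$ attachments each *avoid each other* if $\mathrm{att}(B')$ lies in one segment of $B$ and $\mathrm{att}(B)$ lies in one segment of $B'$.

For example, let $C=c_1c_2\dots c_6$ be a hexagon. The chords $c_1c_3$ and $c_4c_6$ avoid each other. The chords $c_1c_3$ and $c_2c_5$ do not, as $c_2$ and $c_5$ are interior to different segments of $c_1c_3$.

**Lemma 5.2.** Let $C$ be a cycle drawn in $S^2$ and $D$ one of the two closed discs bounded by it. If $B,B'$ are distinct (possibly infinite) bridges of $C$, each with at least $2$ attachments, both drawn in $D$ with $B^\circ,B'^\circ\subseteq\mathrm{int}\,D$ disjoint, then $B,B'$ avoid each other.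

*Proof.* **A tree in $B$.** Let $\mathrm{att}(B)=\{a_1,\dots,a_k\}$. There is a finite tree $T\subseteq B$ whose leaves are exactly $a_1,\dots,a_k$ and whose other points lie in $B^\circ$. If $B$ is an edge, take $T=B$. Otherwise choose an edge from each $a_j$ into the component, and join the other ends of these edges by a minimal subtree of the component.

**The tree cuts $D$ into $k$ pieces.** $C\cup T$ is a finite connected plane graph with $|C|+|V(T)|-k$ vertices and $|C|+|V(T)|-1$ edges. By Euler's formula it has $k+1$ faces, of which one is the other side of $C$. So there are $k$ *inner* faces in $D$. Each edge of $C$ is on exactly one inner face. Edges of one segment of $B$ are on the same one, since inner vertices of a segment have degree $2$ in $C\cup T$.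

**Each inner face $W$ has an edge of $C$ on its boundary.** Otherwise no vertex of $C$ of degree $2$ in $C\cup T$ is on $\partial W$, so $\partial W\cap C\subseteq\{a_1,\dots,a_k\}$ and $\partial W\subseteq T$. Then $W$ is open and closed in the connected set $S^2\setminus T$, so $W=S^2\setminus T$. This is impossible, because $W$ misses $C\not\subseteq T$. So assigning to a segment its inner face is a surjection between sets of size $k$, hence a bijection.

**$\overline W\cap C$ is exactly one segment.** The vertex $a_j$ has degree $3$ in $C\cup T$. Of its three sectors one is outside $D$, and each of the other two borders one of the two edges of $C$ at $a_j$. So $a_j$ is incident only with the inner faces of its two adjacent segments. The other points of a segment are in the closure of its own inner face only.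

**Conclusion.** $B'^\circ$ is connected, lies in $\mathrm{int}\,D$ and misses $C\cup T$. So it lies in one inner face $W$, and $\mathrm{att}(B')\subseteq\overline W\cap C$ lies in one segment of $B$. Exchange $B$ and $B'$ for the other half. $\square$

A finite bridge $B$ of $C$ is *drawable in* a closed disc $D$ with $\partial D=C$ if it can be drawn with its attachments at their places on $C$ and the rest in $\mathrm{int}\,D$.

**Lemma 5.3.** Let $C=\partial D$ be a cycle and $\mathfrak B$ a finite family of finite bridges of $C$, disjoint off $C$, each with at least one attachment. Suppose those with at least $2$ attachments are drawable in $D$ and pairwise avoid each other, and those with one attachment are planar. Then all of $\mathfrak B$ can be drawn in $D$ simultaneously without crossings.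

*Proof.* By (P1) we may take $D$ to be the unit disc.

**At least $2$ attachments each: induction on $|\mathfrak B|$.** The empty family is trivial. Pick $B\in\mathfrak B$ with segments $\sigma_1,\dots,\sigma_k$ and draw it in $D$. For $u\in C$ let $\rho(u)=\frac12\min(1,\mathrm{dist}(u,B))$, and put
$$D_i=\{(1-s)u:\ u\in\sigma_i,\ 0\le s\le\rho(u)\}.$$
As $\rho$ vanishes on $\sigma_i$ exactly at its ends, $D_i$ is a closed disc with $D_i\cap C=\sigma_i$. It meets $B$ only in the ends of $\sigma_i$: for $s>0$ the point $(1-s)u$ is at distance $s\le\frac12\mathrm{dist}(u,B)<\mathrm{dist}(u,B)$ from $u$. Since $s\le\frac12$, a point $(1-s)u$ determines $u$, so different $D_i$ meet only in attachments of $B$. Each $B'\in\mathfrak B\setminus\{B\}$ has $\mathrm{att}(B')$ in some $\sigma_i$; assign $B'$ to one such $\sigma_i$. By induction the bridges assigned to $\sigma_i$ can be drawn together in $D$. By (P1) there is a homeomorphism $D\to D_i$ that is the identity on $\sigma_i$. It carries this drawing into $D_i$ with the attachments at their places. For different $i$ these drawings do not interfere with each other or with $B$.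

**One attachment: insert one at a time.** Let $B$ have the single attachment $x$, and draw $B$ in $S^2$. A sector of $B$ at $x$, together with $x$, contains a closed disc $\Delta'$ with $x\in\partial\Delta'$ and $\Delta'\cap B=\{x\}$. So $B$ is drawn in the closed disc $S^2\setminus\mathrm{int}\,\Delta'$ and meets its boundary only in $x$. Let $\mathcal D$ be the current drawing, including $C$. It is a finite plane graph, and at least one of its sectors at $x$ lies in $\mathrm{int}\,D$. This sector together with $x$ contains a closed disc $\Delta$ with $x\in\partial\Delta$ and $\Delta\cap\mathcal D=\{x\}$. By (P1) there is a homeomorphism $S^2\setminus\mathrm{int}\,\Delta'\to\Delta$ sending $x$ to $x$. It carries $B$ into $\Delta$. $\square$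

## 6. Facial cycles of $H$ and how they meet

**(6.1) Faces are bounded by cycles, and each edge lies on exactly two facial cycles.** *This passes from the infinite graph $H$ to finite graphs.* Any finite set of edges $e_1,\dots,e_r$ of the $2$-connected graph $H$ lies in a finite $2$-connected subgraph: for each $i$ there is a cycle through $e_1$ and $e_i$, and a union of finitely many cycles sharing an edge is $2$-connected.

Let $F$ be a face. By (4.4) the set $\partial F$ is compact, so finitely many edges meet it. Let $H_1$ be a finite $2$-connected subgraph containing them. Then $F$ is connected, disjoint from $H_1$ and $\partial F\subseteq H_1$, so $F$ is a face of $H_1$. Hence $\partial F$ is a cycle $C_F$ of $H$, and $F$, being bounded, is the interior of $C_F$. In particular $C_F$ determines $F$.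

Given an edge $e$, let $H_1$ be a finite $2$-connected subgraph containing $e$ and all edges meeting the closures of the finitely many faces whose closure meets $e$ (see (4.4)). As above, these faces are faces of $H_1$. Conversely, let $W$ be a face of $H_1$ with $e$ on its boundary and $p$ an interior point of $e$. Near $p$ both $H$ and $H_1$ consist of $e$ alone, so $W$ contains one of the two sectors of $H$ at $p$. This sector lies in one of the faces of $H$ just considered, which is a face of $H_1$ and so equals $W$. Since $e$ is on exactly two faces of $H_1$, it lies on exactly two facial cycles of $H$.

**(6.2) $H\setminus C_F$ is connected as a space.** *In any drawing this puts the rest of $H$ on one side of $C_F$.* Let $C=C_F$. All bridges of $C$ in $H$ are drawn in the closed disc $(X\cup\{\infty\})\setminus F$. There is at least one, as $H$ is infinite. A bridge that is an edge has ends non-adjacent on $C$, since $H$ is simple. Any other bridge has at least $3$ attachments: otherwise at most $2$ vertices would separate its interior vertices from the rest of $C$.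

Suppose there are two bridges $B_1,B_2$. By Lemma 5.2, every bridge other than $B_1$ has its attachments in one segment of $B_1$. Let $[a,b]$ be a segment of $B_1$ containing $\mathrm{att}(B_2)$. The open segment $(a,b)$ contains a vertex of $C$: either $B_2$ has an attachment there, or $\mathrm{att}(B_2)=\{a,b\}$, so that $B_2$ is the edge $ab$ and $a,b$ are non-adjacent on $C$.

Let $Y$ consist of the vertices of $(a,b)$ and the interior vertices of all bridges having an attachment in $(a,b)$. Such a bridge is not $B_1$, and its attachments lie in one segment of $B_1$, so they all lie in $[a,b]$. Hence all neighbors of $Y$ outside $Y$ are in $\{a,b\}$. There is a vertex outside $Y\cup\{a,b\}$: a third attachment of $B_1$, or, if $B_1$ is the edge $ab$, a vertex in the other open segment. So $\{a,b\}$ separates $H$, contrary to $3$-connectedness. Thus there is exactly one bridge $B_1$, and $H\setminus C=B_1^\circ$ is connected.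

**(6.3) Two distinct facial cycles meet in $\emptyset$, in one vertex, or in one edge with its ends.** *This bounds how many faces a bridge can choose from.* Let $F\ne F'$ and suppose $u\ne v$ are common vertices of $C_F$ and $C_{F'}$. Join $u$ to $v$ by an open arc $\alpha$ in $F$ and an open arc $\alpha'$ in $F'$. With $u,v$ they form a Jordan curve $J$ with $J\cap H=\{u,v\}$.

*The two open arcs $A_1,A_2$ of $C_F\setminus\{u,v\}$ lie on different sides of $J$.* The cross-cut $\alpha$ divides $F$ into two domains $F_1,F_2$ with $\partial F_i=\overline{A_i}\cup\overline\alpha$. Each $F_i$ is disjoint from $J$, so it lies on one side of $J$. Near a point of $\alpha$, the two local sides of $\alpha$ belong to different sides of $J$. One of them belongs to $F_1$ and the other to $F_2$, as the point is on the boundary of both. So $F_1,F_2$ are on different sides of $J$, and since $A_i\subseteq\overline{F_i}\setminus J$, so are $A_1,A_2$.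

The same holds for $C_{F'}$. Since $H-\{u,v\}$ is connected and misses $J$, some side of $J$ contains no vertex of $H$. The arcs of $C_F$ and of $C_{F'}$ on that side are then edges $uv$, hence the same edge. So any two common vertices are joined by an edge belonging to both cycles. Three common vertices would make both cycles equal to one triangle, so $C_F=C_{F'}$ and $F=F'$. Hence there are at most two common vertices, and the claim follows.

**(6.4) Placing $K$ in $X$.** *From here on $K$ itself is a drawing with symmetry.* $N_0$ acts on $K$: let $n$ act as any $g\in G$ inducing $\theta(n)$ on $H$. Place the subdivision vertices of $K$ on the arcs of $H$, for representatives of the $N_0$-orbits on $E(H)$ first, and then by translation. This is consistent because $N_0$ acts freely and without inversions on $E(H)$. So $K$ is identified with $H\subset X$ as a space, compatibly with $N_0$. We also write $C_F$ for the corresponding cycle of $K$. By (6.3), distinct $C_F,C_{F'}$ meet in $K$ in $\emptyset$, in one branch vertex, or in one path $P_e$.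

## 7. Every bridge of $K$ is finite and sits in one face

Let $\iota:\Gamma\to S^2$ be injective and continuous. It has nothing to do with $X$, but it knows which bridges fit next to each other. We extract this information.

**(7.1) The disc $\Delta_F$.** *Each face $F$ of $H$ in $X$ gets a counterpart in the drawing $\iota$.* The non-empty set $\iota(K\setminus C_F)$ is connected by (6.2), so it lies on one side of $\iota(C_F)$. Let $\Delta_F$ be the other side. It is an open disc disjoint from $\iota(K)$ with boundary $\iota(C_F)\subseteq\iota(K)$. Hence any connected set that misses $\iota(K)$ and meets $\Delta_F$ is contained in $\Delta_F$. If $\Delta_F\cap\Delta_{F'}\ne\emptyset$, this gives $\Delta_F=\Delta_{F'}$, so $C_F=C_{F'}$ and $F=F'$.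

**(7.2) Each bridge $B$ of $K$ in $\Gamma$ is finite, and $\iota(B^\circ)\subseteq\Delta_F$ for exactly one face $F=:F_\iota(B)$. In particular $\emptyset\ne\mathrm{att}(B)\subseteq V(C_F)$.** *So bridges can be treated face by face.* As $\Gamma$ is connected, $B$ has an attachment $x$ and an edge $f$ of $B$ at $x$. Let $T$ be the union of all facial cycles of $K$ through $x$; there are finitely many by (4.4). By (6.1) each edge $a$ of $K$ at $x$ lies on exactly two of them, say $C_{F_1},C_{F_2}$. The sets $\Delta_{F_1}\neq\Delta_{F_2}$ are connected, open, disjoint from $\iota(T)$ and have boundary in $\iota(T)$. So they are faces of the finite plane graph $\iota(T)$. Both have $\iota(a)$ on their boundary, so they are the faces on the two sides of $\iota(a)$. Each sector of $\iota(T)$ at $\iota(x)$ borders some such $\iota(a)$, hence lies in some $\Delta_F$ with $x\in C_F$.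

The interior of $\iota(f)$ misses $\iota(K)$, and near $\iota(x)$ it lies in such a sector. As $\iota(B^\circ)$ is connected, misses $\iota(K)$ and meets $\Delta_F$, we get $\iota(B^\circ)\subseteq\Delta_F$. So $\iota(\mathrm{att}(B))\subseteq\overline{\Delta_F}\cap\iota(K)=\iota(C_F)$, and $\mathrm{att}(B)$ is finite. $F$ is unique as the $\Delta_F$ are disjoint.

Since $K$ is $G$-invariant and $G$ has finitely many orbits on $V(\Gamma)$, there is $d_0$ such that every vertex of $\Gamma$ has distance at most $d_0$ from $K$. A shortest path from a vertex of $B$ to $K$ stays in $B$ and ends in $\mathrm{att}(B)$. So every vertex of $B$ is within $d_0$ of the finite set $\mathrm{att}(B)$, and $B$ is finite by local finiteness.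

## 8. An action of $N_0$ on $\Gamma$

Let $M\trianglelefteq G$ be the kernel of the action on $H$; it fixes $K$ pointwise. For $n\in N_0$ choose $g_n\in G$ inducing $\theta(n)$ on $H$. It is unique modulo $M$ and acts on $K$ as $n$ does. The first idea is to let $n$ act on $\Gamma$ as $g_n$. It stops at the composition law: $g_mg_n$ and $g_{mn}$ differ by an element of $M$, and we have no control over $M$, which is uncountable in Example 3.5 when $G=\mathrm{Aut}(\Gamma)$. But Definition 2.1 only asks for *some* action by automorphisms of $\Gamma$; they need not lie in $G$. Different bridges are independent of each other, so on each bridge we may use a different element of $G$.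

**(8.1) $N_0$ acts freely on the set of $M$-orbits of bridges.** *Freeness will leave no relation to be checked.* Put $n\cdot MB=Mg_nB$. This is well defined because $M$ is normal and $g_n$ is unique modulo $M$, and it is an action because $g_{mn}\in Mg_mg_n$. Suppose $n\cdot MB=MB$. Then some element of $Mg_n$ stabilizes $B$. It acts on $K$ as $n$, so $n$ permutes the finite non-empty set $\mathrm{att}(B)\subset V(K)$. A positive power of $n$ fixes a vertex of $K$, which is a point of $X$. So this power is $1$, and $n=1$ since $N_0$ is torsion-free.

**(8.2) The action on $\Gamma$.** *Now we define it bridge by bridge.* Let $\mathcal R$ be a set of representatives of the $N_0$-orbits of $M$-orbits of bridges. By (8.1) every bridge lies in $nR=g_nR$ for exactly one pair $n\in N_0$, $R\in\mathcal R$. Let $m\in N_0$ act on $K$ as before, and on the bridges in $nR$ by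
$$g_{mn}\,g_n^{-1},\tag{3}$$
which maps $nR$ onto $mnR$. On $K$ the map (3) agrees with $m$, so these maps agree on attachments and fit together to a map $\Gamma\to\Gamma$. Next, let $m'\in N_0$. A bridge in $nR$ is sent by $m$ to a bridge in $mnR$, on which $m'$ acts by $g_{m'mn}g_{mn}^{-1}$. Since
$$g_{m'mn}g_{mn}^{-1}\cdot g_{mn}g_n^{-1}=g_{m'mn}g_n^{-1},$$
$m'$ after $m$ is $m'm$. Also $m=1$ acts as the identity. So this is an action, and each $m$, with inverse $m^{-1}$, is an automorphism of $\Gamma$.

**(8.3) The action is free on $V(\Gamma)$, with finitely many orbits.** If $B\in nR$ and $mB=B$, then $mn=n$ by uniqueness of the pair, so $m=1$. Thus $N_0$ acts freely on bridges. It acts freely on $V(K)$, since vertices of $K$ are points of $X$. As each vertex outside $K$ is interior to exactly one bridge, it acts freely on $V(\Gamma)$. There are finitely many orbits on $V(K)$, each vertex of $K$ is an attachment of finitely many bridges, every bridge has an attachment, and bridges are finite. So there are finitely many orbits on $V(\Gamma)$.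

## 9. Redrawing the bridges equivariantly

We now draw each bridge in a face of $H$ in $X$. The face must be chosen equivariantly, and bridges sent to the same face must fit together. Example 3.6 shows that the choice is not free. The rule is to copy $\iota$, but only at one edge from each $N_0$-orbit, and then to translate.

**(9.1) The faces available to a bridge.** Let $\mathcal F(B)$ be the set of faces $F$ of $H$ with $\mathrm{att}(B)\subseteq V(C_F)$. Then $F_\iota(B)\in\mathcal F(B)$, and $\mathcal F(nB)=n\mathcal F(B)$ for $n\in N_0$. Call $B$

* *type 0* if $|\mathrm{att}(B)|=1$;
* *type 1* if $|\mathrm{att}(B)|\ge2$ and $|\mathcal F(B)|=1$;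
* *type 2* otherwise.

Let $B$ be of type 2. Two members of $\mathcal F(B)$ have cycles sharing at least two vertices, so by (6.3) their intersection is a path $P_e$, and $\mathrm{att}(B)\subseteq V(P_e)$. This $e$ is unique: two distinct vertices common to $P_e$ and $P_{e'}$ with $e\ne e'$ would be the ends of both $e$ and $e'$, contradicting simplicity of $H$. So any two members of $\mathcal F(B)$ have cycles sharing this same $P_e$. Therefore $\mathcal F(B)$ consists of the two faces at $e$, and we say that $B$ is *at* $e$.

**(9.2) The choice $\beta$.** *We define an $N_0$-equivariant map $\beta$ with $\beta(B)\in\mathcal F(B)$.*

* Type 1: $\beta(B)$ is the unique element of $\mathcal F(B)$, which equals $F_\iota(B)$.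
* Type 2: fix representatives $e_i$ of the $N_0$-orbits on $E(H)$. For $B$ at $e_i$ put $\beta(B)=F_\iota(B)$, and $\beta(nB)=n\beta(B)$ for $n\in N_0$. This is well defined as $N_0$ acts freely on $E(H)$.
* Type 0: choose $\beta(B)\in\mathcal F(B)$ arbitrarily for representatives of the orbits of bridges, and extend equivariantly, using that $N_0$ acts freely on bridges.

**(9.3) If $B\ne B'$ have at least $2$ attachments each and $\beta(B)=\beta(B')=F$, they avoid each other on $C_F$.** *This is the main hypothesis of Lemma 5.3.* Note that $B,B'$ are bridges of $C_F$ in $C_F\cup B\cup B'$.

*Both of type 1.* Then $\iota(B^\circ)$ and $\iota(B'^\circ)$ are disjoint and lie in $\Delta_F$. Apply Lemma 5.2 in $\overline{\Delta_F}$.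

*$B'$ of type 2 at $e=ne_i$, and $B$ of type 1, or of type 2 at the same $e$.* Then $n^{-1}B'$ is at $e_i$, and $n^{-1}B$ is of type 1 or at $e_i$. In all cases $\beta$ agrees with $F_\iota$ on them, so $F_\iota(n^{-1}B)=F_\iota(n^{-1}B')=n^{-1}F$. By Lemma 5.2 in $\overline{\Delta_{n^{-1}F}}$ they avoid each other on $C_{n^{-1}F}$. Apply $n$. The case with the roles of $B,B'$ exchanged is the same.

*Types 2 at different edges $e,e'$.* Both $P_e$ and $P_{e'}$ lie on $C_F$, and $\mathrm{att}(B)\subseteq V(P_e)$, $\mathrm{att}(B')\subseteq V(P_{e'})$. The path $P_{e'}$ lies in the closure of $C_F\setminus P_e$. This closure is an arc with no attachment of $B$ in its interior, so it lies in one segment of $B$. Hence $\mathrm{att}(B')$ lies in one segment of $B$, and symmetrically.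

**(9.4) Each $B$ with at least $2$ attachments is drawable in $\overline{\beta(B)}$.** *This is the other hypothesis of Lemma 5.3.* Put $F=\beta(B)$; then $\overline F$ is a closed disc bounded by $C_F$. Let $n=1$ if $B$ is of type 1, and let $n$ be such that $B$ is at $ne_i$ if $B$ is of type 2. Then $F_\iota(n^{-1}B)=n^{-1}F$, so $\iota$ draws $n^{-1}B$ in the closed disc $\overline{\Delta_{n^{-1}F}}$ with boundary $\iota(C_{n^{-1}F})$. By (P1) the homeomorphism $n\circ\iota^{-1}:\iota(C_{n^{-1}F})\to C_F$ extends to a homeomorphism $\overline{\Delta_{n^{-1}F}}\to\overline F$. It carries the drawing of $n^{-1}B$ to a drawing of $B$ (vertices relabeled by $n$) with the attachments at their places. (P1) asks for no orientation condition, so it does not matter whether this map preserves orientation. Bridges of type 0 are finite, and planar by $\iota$.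

**(9.5) The embedding.** *We fill one face from each orbit and translate.* The stabilizer in $N_0$ of a bounded face of $H$ is finite, hence trivial. So $N_0$ acts freely on the faces of $H$, with finitely many orbits since each face has an edge on its boundary and each edge is on two faces. For a face $F$ the set $\beta^{-1}(F)$ is finite, because all its bridges have attachments among the finitely many vertices of $C_F$.

For each orbit representative $F$, draw all bridges in $\beta^{-1}(F)$ in $\overline F$ by Lemma 5.3. Then, for all $n\in N_0$, draw $nB$ in $n\overline F$ as the $n$-image of the drawing of $B$. As $\beta^{-1}(nF)=n\beta^{-1}(F)$, every bridge is drawn exactly once, with its attachments at their places. Interiors of different faces are disjoint, so $\Gamma$ is embedded in $X$.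

**Proof of Proposition 3.4.** A compact set meets only finitely many edges of $H$. It meets only finitely many of the compact sets $\overline F$, by proper discontinuity and since there are finitely many orbits of faces. Each $\overline F$ contains finitely many bridges, and these are finite. This is condition 1 of Definition 2.1. Faces of $\Gamma$ are contained in faces of $H$, hence bounded by (4.4), which is condition 2. By (4.1), (4.2) and (8.3), $N_0$ is a torsion-free, residually finite group of orientation-preserving isometries acting properly discontinuously. It preserves the embedding, inducing on $\Gamma$ the action (8.2), and has finitely many orbits on $V(\Gamma)$. This is condition 3. $\square$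

**Proof of Theorem A.** Combine Propositions 3.4 and 2.5. Only the existence of an admissible $K$ was used, so both types are covered. $\blacksquare$

## 10. Fewer colors, and colorings read back as flows

We prove Theorem B. Let $\Gamma$ be symmetrically drawn as in Proposition 3.4, of girth $k_0$, and let $N$ be as in Lemma 2.4. Then each component of $Q_N$ is $k_0$-edge-connected. Stronger flow theorems apply when $k_0$ is larger. Loops may be given any non-zero value, so they play no role.

**Part 1.** Triangle-free means $k_0\ge4$. Jaeger (*Flows and generalized coloring theorems in graphs*, J. Combin. Theory Ser. B 26 (1979) 205–216) proved that every $4$-edge-connected graph has a nowhere-zero $4$-flow. So $Q_N$ has a nowhere-zero $\mathbb Z_4$-flow. Apply Lemma 2.3.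

**Parts 2 and 3.** Lovász, Thomassen, Wu and Zhang (*Nowhere-zero 3-flows and modulo $k$-orientations*, J. Combin. Theory Ser. B 103 (2013) 587–598) proved that for odd $k\ge3$ every $(3k-3)$-edge-connected graph has a modulo $k$-orientation, i.e. a $\mathbb Z_k$-flow with all values in $\{1,-1\}$. If $k_0\ge3k-3$, Lemma 2.3 gives a periodic $f:V(\Gamma)\to\mathbb Z_k$ with $f(v)-f(u)=\pm1$ on all edges. This is a homomorphism to the cycle $C_k$. For $k=3$ it is a periodic $3$-coloring, and the hypothesis is girth at least $6$.

A non-bipartite graph needs $3$ colors. The tessellation $\{7,3\}$ is vertex-transitive and, by Example 3.3, $3$-connected, one-ended and hyperbolic. It contains $7$-cycles, so it is non-bipartite. Its girth is $7$. To check this, take a cycle of length $\ell$. Let $a$ be the number of its vertices whose third edge points inward, let $i$ be the number of vertices inside, and let $m\ge1$ be the number of tiles inside. The graph formed by the cycle and everything inside is connected, with $\ell+i$ vertices and $\frac12(2\ell+a+3i)$ edges. Euler's formula gives $m=1+\frac a2+\frac i2$. Counting edges on tiles gives $7m=(2\ell+a+3i)-\ell=\ell+a+3i$. Hence $\ell=7+\frac52a+\frac12i\ge7$.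

**Part 4.** Let $\Gamma$ be $3$-connected. We may take $K=H=\Gamma$. By (4.1)–(4.4) and (6.1), applied with any group having finitely many vertex orbits, a compact set meets finitely many edges of $\Gamma$, and all faces are bounded, by cycles.

*If.* Let $N$ be as in the statement. As in (4.1), $N$ acts properly discontinuously, so $(\Gamma,N)$ is symmetrically drawn. Thus $Q_N$ is defined and finite, and Lemma 2.3 with $\Lambda=\mathbb Z_k$ gives a periodic $k$-coloring.

*Only if.* Let $f:V(\Gamma)\to\mathbb Z_k$ be a periodic proper coloring and $P$ the group of color-preserving automorphisms, which has finitely many orbits. Then $\Gamma$ with $G=P$ is admissible in itself. Section 4 gives a torsion-free discrete group $N=N_0$ of orientation-preserving isometries preserving the map, with finitely many orbits, whose elements induce elements of $P$ on $\Gamma$. For an oriented edge $uv$ put $c(uv)=f(v)-f(u)$. Then $c$ is nowhere zero and $N$-invariant. It satisfies (2) at each face $F$: every edge of $C_F$ has $F$ on exactly one side, so the left side of (2) is the sum of $c$ around the cycle $C_F$, which is $0$. By the bijections in the proof of Lemma 2.3, $c$ descends to a nowhere-zero $\mathbb Z_k$-flow on $Q_N$.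

**Part 5.** $A\le6$ is Theorem A. For $A\ge4$, insert a new vertex in every face of the tessellation $\{3,7\}$ of $\mathbb H^2$ and join it to the three corners. The result $\Gamma$ is locally finite and planar. The symmetries of $\{3,7\}$ extend to it, so it is quasi-transitive. It is one-ended. Indeed, let $S$ be finite. The neighbors of a new vertex are pairwise adjacent, so a path through a new vertex can be shortcut. Hence old vertices in one component of $\Gamma-S$ are in one component of $\{3,7\}-(S\cap V(\{3,7\}))$. An infinite component contains infinitely many old vertices, by local finiteness and because new vertices are adjacent only to old ones. The claim follows from Example 3.3. The subgraph $\{3,7\}$ is admissible, with $G$ the symmetry group of $\{3,7\}$, and of hyperbolic type. So $\Gamma$ is hyperbolic, and it contains $K_4$: a new vertex and its three corners. It needs at least $4$ colors.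

Finally, $Q_N$ has no cut edge by Lemma 2.4. Tutte's $5$-flow conjecture asserts that every finite multigraph without a cut edge has a nowhere-zero $5$-flow. If it holds, $Q_N$ has a nowhere-zero $\mathbb Z_5$-flow, and Lemma 2.3 gives a periodic $5$-coloring, so $A\le5$. $\blacksquare$
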